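# A color class of six points in a 5-blocked set

## Eighteen rays in the octant and a map of order three

Everything in the first half of this lecture happens in the octant $\mathbb R^3_{\ge 0}$. A **ray** is a nonzero vector of $\mathbb R^3_{\ge0}$ up to positive scaling. We draw rays in the plane by
$$\pi(x_0,x_1,x_2)=\frac{(x_1,x_2)}{x_0+x_1+x_2}.$$
Scale a vector so that its coordinates sum to $1$; then $\pi$ just reads off the last two, and the first is recovered from the sum. So distinct rays give distinct points. We say that a ray $R$ **blocks** two distinct rays $Q,Q'$ if $R=\lambda Q+\lambda' Q'$ with $\lambda,\lambda'>0$. If all three vectors are scaled to have coordinate sum $1$, summing coordinates gives $\lambda+\lambda'=1$, so this says exactly that $\pi(R)$ lies in the interior of the segment from $\pi(Q)$ to $\pi(Q')$. For example $(1,1,0)$ blocks $(1,0,0)$ and $(0,1,0)$: the point $(\tfrac12,0)$ lies between $(0,0)$ and $(1,0)$.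

Now fix a number. Let
$$G(L)=(L^2-L)^2+8L-28=L^4-2L^3+L^2+8L-28 .$$
Since $G(2.32203)<-0.0001$ and $G(2.32204)>0.0001$, we may fix a root $L\in(2.32203,2.32204)$. Put
$$K=1+4L-L^2,\qquad W=2+5L-L^2,\qquad \varphi=(L+1)(L-2),\qquad \delta=2L+\frac{4K}{\varphi}.$$
Numerically $K\approx 4.896$, $W\approx 8.218$, $\varphi\approx1.0698$ and $\delta\in(22.950,22.952)$, so all four are positive. Also
$$\varphi\delta=2L(L^2-L-2)+4(1+4L-L^2)=2L^3-6L^2+12L+4. \tag{1}$$

Here are eighteen rays, six letters with indices modulo $3$.

| | index 0 | index 1 | index 2 |
|---|---|---|---|
| $A$ | $(1,0,0)$ | $(0,1,0)$ | $(0,0,1)$ |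
| $X$ | $(L-2,\,L+2,\,0)$ | $(0,\,L-2,\,L+2)$ | $(L+2,\,0,\,L(L-2))$ |
| $C$ | $(L-1,\,L+1,\,2L)$ | $(2L,\,L(L-1),\,L(L+1))$ | $(L+1,\,2L,\,L(L-1))$ |
| $Y$ | $(3L+1,\,L(L+1),\,2L^2)$ | $(2L,\,3L+1,\,L(L+1))$ | $(L+1,\,2L,\,3L+1)$ |
| $F$ | $(W,\,2L,\,L(L-1))$ | $(L-1,\,W,\,2L)$ | $(2,\,L-1,\,W)$ |
| $D$ | $(\delta,\,L(L-1),\,L(L+1))$ | $(L+1,\,\delta,\,L(L-1))$ | $(L-1,\,L+1,\,\delta)$ |

The table has a symmetry. Let
$$\sigma(x_0,x_1,x_2)=(x_2,\,Lx_0,\,Lx_1).$$
It is linear, invertible, preserves the octant, and $\sigma^3=L^2\cdot\mathrm{id}$, so it acts on rays with order three. It sends each ray of index $i$ to the ray of the same letter with index $i+1$. For instance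
$$\sigma(C_0)=(2L,L(L-1),L(L+1))=C_1,\qquad \sigma(C_1)=(L(L+1),2L^2,L^2(L-1))=L\,C_2,$$
$$\sigma(C_2)=(L(L-1),L(L+1),2L^2)=L\,C_0,$$
and the other five rows are checked in the same way, one line each. Being linear and invertible, $\sigma$ preserves blocking: if $R$ blocks $Q,Q'$, then $\sigma(R)$ blocks $\sigma(Q),\sigma(Q')$.

For a drawing, rescale the three coordinates so that $\sigma$ becomes a cyclic shift. The $A_i$ are then the corners of an equilateral triangle, and in barycentric coordinates $X_0\approx(.090,.910,0)$, $C_0\approx(.204,.387,.409)$, $Y_0\approx(.400,.292,.308)$, $F_0\approx(.610,.260,.130)$, $D_0\approx(.774,.078,.148)$, with the other points obtained by cyclic shifts. The proof does not use the drawing.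

## Blocked sets, and the bound that the rays violate

**Definition.** A point $x$ *blocks* two points $v,w$ of the plane if $x$ lies in the interior of the segment $\overline{vw}$. A finite set $P$ of points in the plane is *$k$-blocked* if each point of $P$ is assigned one of $k$ colors, such that distinct $v,w\in P$ have the same color if and only if some other point of $P$ blocks $v$ and $w$. A *color class* is the set of points of $P$ with a given color.

Both directions matter: points of one color must not see each other, points of different colors must. Three points on a line, colored $1,2,1$ in order, form a $2$-blocked set. Adding a point off the line with a third color gives a $3$-blocked set. The grid $\{0,1,2\}^2$, colored by the parities of the two coordinates, is $4$-blocked: two points of equal parity have their midpoint in the grid, while two points of different parity differ by exactly $1$ in some coordinate, and no integer lies strictly between. Its classes are the four corners, the pair $(1,0),(1,2)$, the pair $(0,1),(2,1)$, and the center: sizes $4,2,2,1$.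

The question comes from Greg Aloupis, Brad Ballinger, Sébastien Collette, Stefan Langerman, Attila Pór and David R. Wood, "Blocking Coloured Point Sets", arXiv:1002.0190 (2010), where the following is to be proved or disproved.

**Conjecture.** In every $k$-blocked point set there are at most $k$ points in each color class.

Try small $k$. If $k=1$ and $P$ had two points, choose two that are consecutive on the line through them; nothing blocks them although they share a color. So $P$ has at most one point. Let $k=2$ and suppose three points $a,b,c$ share color $1$. If three points of one color were collinear we could take neighbors among the points of $P$ on that line; we shall see in Lemma 4 that this cannot happen. So they form a triangle, and we may take one of least area among all triangles with vertices of one color. Each side contains a blocker; a blocker does not have color $1$ (Lemma 4 again), so all three blockers have color $2$ and span a smaller one-colored triangle. Contradiction: for $k=2$ each class has at most two points.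

The eighteen rays show that this pattern does not persist. The results of the lecture are these.

**Theorem 1.** There is a $5$-blocked set with a color class of $6$ points. More precisely, the images of the eighteen rays form a $5$-blocked set whose classes have sizes $6,3,3,3,3$. In particular the conjecture is false.

**Theorem 2.** In a $k$-blocked set with $k\le3$ every class has at most $2$ points (at most $1$ if $k=1$). In a $4$-blocked set every class has at most $4$ points, and $4$ is attained. So the conjecture holds for $k\le 4$ and fails for $k=5$.

**Theorem 3.** If every monochromatic pair of a $k$-blocked set is blocked by its midpoint, then every class has at most $k$ points. Equality occurs for every $k=2^d$.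

Nothing is claimed here about classes larger than $k$ for $k\ge6$.

## Nine linear identities and twenty-seven blockings

**Step 1 (blockings that occur).** This step exhibits $27$ blocked pairs. The following identities hold, with all coefficients positive because $L>2$ and $K,W,\varphi>0$:

1. $X_0=(L-2)A_0+(L+2)A_1$
2. $Y_0=C_1+C_2$
3. $Y_0=L\,C_0+K\,A_0$
4. $2Y_0=F_0+L\,Y_2$
5. $F_0=C_2+K\,A_0$
6. $D_0=C_1+\frac{4K}{\varphi}A_0$
7. $W\,C_0=K\,X_0+2L\,F_2$
8. $\varphi\,D_0=K\,X_2+(L-1)(L-2)\,Y_0$
9. $(L+1)(L^2-2L+4)\,F_0=4(L-1)\,D_0+L\varphi\,D_1$

Before checking them, note how they let you rebuild the table. The $A_i$ and $C_i$ are the input. Then $Y_0$ is where line $C_1C_2$ meets line $A_0C_0$ (items 2, 3); $F_0$ is where line $A_0C_2$ meets line $Y_0Y_2$ (5, 4); $X_0$ is where line $A_0A_1$ meets line $C_0F_2$ (1, 7); $D_0$ is where line $A_0C_1$ meets line $X_2Y_0$ (6, 8). Two distinct lines meet in at most one point, so these positions are forced. Items 1–8 will turn out to be identities in $L$. Only item 9, which asks for one more collinearity, is a condition on $L$, and the condition is $G(L)=0$.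

*Items 1–6.* Item 1 is the definition. Item 2: $(2L+L+1,\ L(L-1)+2L,\ L(L+1)+L(L-1))=(3L+1,L(L+1),2L^2)$. Item 3: the last two coordinates are clear, and $L(L-1)+K=3L+1$. Item 4: $W+L(L+1)=2+6L$, then $2L+2L^2=2L(L+1)$, then $L(L-1)+L(3L+1)=4L^2$. Item 5: $L+1+K=W$. Item 6: $2L+4K/\varphi=\delta$.

*Item 7.* First coordinates: $W(L-1)$ and $K(L-2)+4L$ both equal $-L^3+6L^2-3L-2$. Second: $W(L+1)$ and $K(L+2)+2L(L-1)$ both equal $-L^3+4L^2+7L+2$. Third: both are $2LW$.

*Item 8.* First coordinates: the claim is $2L\varphi+4K=K(L+2)+(L-1)(L-2)(3L+1)$. Subtract $4K$ and divide by $L-2$: it becomes $2L(L+1)=K+(L-1)(3L+1)=K+3L^2-2L-1$, which is true. Second: both are $L(L-1)(L+1)(L-2)$. Third: divide by $L(L-2)$; the claim becomes $(L+1)^2=K+2L(L-1)$, which is true.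

*Item 9.* Second coordinates: by (1),
$$4L(L-1)^2+L\varphi\delta=2L(L^3-L^2+2L+4)=2L(L+1)(L^2-2L+4).$$
Third: both are $L(L-1)(L+1)(4+L(L-2))$. First coordinates, multiplied by $\varphi$: the claim is
$$W(L^2-2L+4)(L+1)^2(L-2)=4(L-1)\varphi\delta+L(L-2)^2(L+1)^3. \tag{2}$$
For the left side, $(L+1)^2(L-2)=L^3-3L-2$, times $L^2-2L+4$ is $L^5-2L^4+L^3+4L^2-8L-8$, and times $W$ this is
$$-L^7+7L^6-9L^5-3L^4+30L^3-24L^2-56L-16 .$$
For the right side, $4(L-1)\varphi\delta=8L^4-32L^3+72L^2-32L-16$ and $L(L-2)^2(L+1)^3=L^6-L^5-5L^4+L^3+8L^2+4L$, with sum
$$L^6-L^5+3L^4-31L^3+80L^2-28L-16 .$$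
Right minus left is
$$L\,(L^6-6L^5+8L^4+6L^3-61L^2+104L+28)=L\,(L^2-4L-1)\,G(L)=0 ,$$
where the factorization is checked by multiplying out. So (2) holds.

Apply powers of $\sigma$. For all $i$ modulo $3$:

* $X_i$ blocks $\{A_i,A_{i+1}\}$;
* $C_i$ blocks $\{X_i,F_{i+2}\}$;
* $Y_i$ blocks $\{A_i,C_i\}$, $\{C_{i+1},C_{i+2}\}$, $\{F_i,Y_{i+2}\}$;
* $F_i$ blocks $\{A_i,C_{i+2}\}$, $\{D_i,D_{i+1}\}$;
* $D_i$ blocks $\{A_i,C_{i+1}\}$, $\{X_{i+2},Y_i\}$.

Call this list $(\ast)$. It has $9\cdot 3=27$ entries. (That the eighteen rays are distinct is part of the next step.)

## Projecting along a ray: there is no twenty-eighth blocking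

**Step 2 (no other blockings).** A $k$-blocked set forbids blocking between different colors, so we must know all blocked pairs. This step shows that $(\ast)$ is complete. By $\sigma$ it suffices to treat the blockers of index $0$.

*Blocker $A_0$.* If $A_0=\lambda Q+\lambda'Q'$ with $\lambda,\lambda'>0$, the last two coordinates of $Q$ and $Q'$, being nonnegative, vanish; so $Q=Q'=A_0$ as rays. Hence $A_0$ blocks nothing.

*Blocker $X_0$.* Its third coordinate is $0$, so a pair it blocks has third coordinates $0$. The only other rays with third coordinate $0$ are $A_0,A_1$. Hence $X_0$ blocks at most $\{A_0,A_1\}$.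

*Blockers $R\in\{C_0,Y_0,F_0,D_0\}$.* Write $R=(R_0,R_1,R_2)$ and
$$\mu_R(x_0,x_1,x_2)=(u,v)=\Bigl(x_1-\tfrac{R_1}{R_0}x_0,\ x_2-\tfrac{R_2}{R_0}x_0\Bigr),$$
a linear map with kernel $\mathbb R R$. If $R$ blocks $Q,Q'$, then $0=\lambda\mu_R(Q)+\lambda'\mu_R(Q')$, and neither image is $0$, so $\mu_R(Q)$ and $\mu_R(Q')$ point in opposite directions: they lie in opposite open quadrants with equal slope $v/u$, or on opposite half-axes. So we tabulate images. Always $\mu_R(A_1)=(1,0)$, $\mu_R(A_2)=(0,1)$, $\mu_R(X_1)=(L-2,L+2)$. The other images are, to two decimals:

| | $R=C_0$ | $R=Y_0$ | $R=F_0$ | $R=D_0$ |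
|---|---|---|---|---|
| $A_0$ | $(-2.51,-3.51)$ | $(-.97,-1.35)$ | $(-.57,-.37)$ | $(-.13,-.34)$ |
| $X_0$ | $(3.51,-1.13)$ | $(4.01,-.44)$ | $(4.14,-.12)$ | $(4.28,-.11)$ |
| $X_2$ | $(-10.86,-14.43)$ | $(-4.19,-5.10)$ | $(-2.44,-.87)$ | $(-.58,-.70)$ |
| $C_0$ | – | $(2.04,2.85)$ | $(2.57,4.15)$ | $(3.15,4.20)$ |
| $C_1$ | $(-8.60,-8.60)$ | $(-1.43,1.43)$ | $(.45,5.98)$ | $(2.45,6.15)$ |
| $C_2$ | $(-3.70,-8.60)$ | $(1.43,-1.43)$ | $(2.77,1.83)$ | $(4.20,1.95)$ |
| $Y_0$ | $(-12.30,-17.20)$ | – | $(3.21,7.81)$ | $(6.65,8.11)$ |
| $Y_1$ | $(-3.70,-8.60)$ | $(3.47,1.43)$ | $(5.34,5.98)$ | $(7.34,6.15)$ |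
| $Y_2$ | $(-3.70,-3.70)$ | $(1.43,3.47)$ | $(2.77,6.73)$ | $(4.20,6.85)$ |
| $F_0$ | $(-16.01,-25.80)$ | $(-3.31,-8.06)$ | – | $(3.54,.31)$ |
| $F_1$ | $(4.90,0)$ | $(6.94,2.85)$ | $(7.47,4.15)$ | $(8.04,4.20)$ |
| $F_2$ | $(-3.70,1.19)$ | $(-.61,5.51)$ | $(.19,7.47)$ | $(1.05,7.55)$ |
| $D_0$ | $(-54.60,-72.91)$ | $(-19.15,-23.36)$ | $(-9.90,-.86)$ | – |
| $D_1$ | $(14.60,-8.60)$ | $(19.73,-1.43)$ | $(21.07,1.83)$ | $(22.51,1.95)$ |
| $D_2$ | $(0,18.31)$ | $(2.04,21.16)$ | $(2.57,22.46)$ | $(3.15,22.51)$ |

The two zeros are exact: $F_1$ and $C_0$ have the same first and third coordinates $L-1$ and $2L$, and $D_2$ and $C_0$ have the same first and second coordinates $L-1$ and $L+1$.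

*Accuracy.* Every printed coordinate is within $0.01$ of the true one. The printed numbers are the values at $L_0=2.322034$ rounded to two decimals, an error of at most $0.005$, and $|L-L_0|<10^{-5}$. On the interval $(2.32203,2.32204)$ all entries of the eighteen vectors are below $23$. Those other than $\delta$ have derivative at most $4L<10$ in absolute value, and
$$\delta'=2+\frac{4(4-2L)}{\varphi}-\frac{4K(2L-1)}{\varphi^2}$$
has absolute value below $64$. The ratios $R_1/R_0,R_2/R_0$ are below $3.6$, and their derivatives are below $2$ in absolute value: for $C_0$ both derivatives are $-2/(L-1)^2$, of size below $1.2$; for $Y_0$ the quotient rule bounds them by $(9.3\cdot7.97+10.8\cdot3)/7.96^2<1.7$; for $F_0$ by $(3.65\cdot8.22+4.7\cdot0.36)/8.2^2<0.5$; for $D_0$ by $(5.65\cdot22.96+7.72\cdot64)/22.95^2<1.2$. So $|u'|,|v'|\le 70+3.6\cdot70+2\cdot23<400$, and $u,v$ change by less than $0.004$ between $L_0$ and $L$. The total error is below $0.01$.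

Consequently all printed signs are right, and no image is $0$. Each slope interval below comes from dividing the extreme possible values of $v$ and $u$. Note also that $X_1$ has slope $(L+2)/(L-2)>13$. No image in any column lies on a negative half-axis, so images on the positive half-axes have no opposite partner. What remains is to compare quadrant I with III and II with IV.

*Column $C_0$.* Quadrant I contains only $X_1$, of slope $>13$; all slopes in quadrant III are below $3$. Quadrant II contains only $F_2$, with slope in $(-.33,-.31)$; quadrant IV contains $X_0$ and $D_1$, and $D_1$ has slope below $-.58$. So $C_0$ blocks at most $\{X_0,F_2\}$.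

*Column $Y_0$.* Quadrant III: $A_0$ in $(1.36,1.42)$; $X_2,D_0$ in $(1.21,1.23)$; $F_0$ in $(2.42,2.45)$. Quadrant I: $C_0$ in $(1.38,1.41)$; $Y_2$ in $(2.40,2.46)$; $Y_1,F_1$ below $.42$; $X_1,D_2$ above $10$. So only $\{A_0,C_0\}$ and $\{F_0,Y_2\}$ are possible here. Quadrant II: $C_1$ in $(-1.02,-.98)$ and $F_2$ below $-8$. Quadrant IV: $C_2$ in $(-1.02,-.98)$, $X_0$ and $D_1$ above $-.12$. So only $\{C_1,C_2\}$ is possible here.

*Column $F_0$.* Quadrant II is empty. Quadrant III: $A_0$ in $(.62,.68)$; $X_2$ in $(.35,.37)$; $D_0$ in $(.085,.089)$. Quadrant I: $C_2$ in $(.65,.67)$; $F_1$ in $(.55,.56)$; $D_1$ in $(.086,.088)$; all others ($X_1,C_0,C_1,Y_0,Y_1,Y_2,F_2,D_2$) above $1$. So only $\{A_0,C_2\}$ and $\{D_0,D_1\}$ are possible.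

*Column $D_0$.* Quadrant II is empty. Quadrant III: $A_0$ in $(2.35,2.92)$; $X_2$ in $(1.16,1.25)$. Quadrant I: $C_1$ in $(2.49,2.53)$; $Y_0$ in $(1.21,1.23)$; $C_0$ in $(1.32,1.35)$; $Y_2$ in $(1.62,1.64)$; $C_2,Y_1,F_0,F_1,D_1$ below $.9$; $X_1,F_2,D_2$ above $7$. So only $\{A_0,C_1\}$ and $\{X_2,Y_0\}$ are possible.

*Distinctness.* Since no image is $0$, each of $C_0,Y_0,F_0,D_0$ differs from all other rays, and by $\sigma$ so does each $C_i,Y_i,F_i,D_i$. The rays $A_i,X_i$ are distinguished by which coordinates vanish. So the eighteen rays are distinct.

Every possibility left open is in $(\ast)$. Hence the blocked pairs are exactly the $27$ pairs of $(\ast)$.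

## Twenty-seven pairs as five complete graphs

**Step 3 (coloring).** This step checks that the $27$ blocked pairs are exactly the pairs inside the classes of a $5$-coloring. Take
$$\mathcal S=\{A_0,A_1,A_2,C_0,C_1,C_2\},\qquad \mathcal U=\{D_0,D_1,D_2\},\qquad \mathcal T_i=\{X_i,Y_{i+1},F_{i+2}\}\ (i=0,1,2).$$
The pairs inside classes, with their blockers from $(\ast)$, are:

* in $\mathcal S$: $A_iA_{i+1}$ (by $X_i$), $C_{i+1}C_{i+2}$ (by $Y_i$), $A_iC_i$ (by $Y_i$), $A_iC_{i+1}$ (by $D_i$), $A_iC_{i+2}$ (by $F_i$), all $15$ pairs;
* in $\mathcal U$: $D_iD_{i+1}$ (by $F_i$), all $3$ pairs;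
* in $\mathcal T_i$: $X_iF_{i+2}$ (by $C_i$), $X_iY_{i+1}$ (by $D_{i+1}$), $F_{i+2}Y_{i+1}$ (by $Y_{i+2}$), $9$ pairs over the three values of $i$.

These are $27$ pairs, exactly those of $(\ast)$. So two of the eighteen points have the same color if and only if they are blocked. The set is $5$-blocked and $\mathcal S$ has $6>5$ points. This proves Theorem 1. $\blacksquare$

## Midpoint blockers and the bound $n\le k$

How would one try to prove the conjecture? Fix a point $s$ of a class with $n$ points. Each of the other $n-1$ points $a$ is blocked from $s$ by some point, and one hopes that these $n-1$ blockers have different colors. When all blockers are midpoints this works.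

**Proof of the bound in Theorem 3.** Let $S$ be a class with $n$ points and $s\in S$. A blocker never has the color of the pair it blocks (Lemma 4 below; its proof uses nothing from this section). For $a\in S\setminus\{s\}$ the midpoint $m_a=(s+a)/2$ is in $P$ and its color is not that of $S$. Suppose $m_a,m_b$ have the same color for some $a\ne b$. Then their midpoint
$$\tfrac14(2s+a+b)=\tfrac12\Bigl(s+\tfrac{a+b}2\Bigr)$$
is in $P$. Let $z=(a+b)/2$; it is in $P$ and blocks $a,b$, so its color is not that of $S$, and in particular $z\neq s$. But the displayed point blocks $s$ and $z$, so they have the same color. This is a contradiction. So the $m_a$ have $n-1$ distinct colors, all different from that of $S$, and $n\le k$.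

**Proof of sharpness.** We need a planar midpoint-blocked set with a class of $k=2^d$ points. For $d=0$ take one point. For $d\ge1$ color $\{0,1,2\}^d\subset\mathbb R^d$ by parity vectors, with $2^d$ colors. Distinct points of equal parity have their midpoint in the set. If two points differ in parity in some coordinate, then these coordinates differ by exactly $1$; an interior point of the segment has that coordinate strictly between them, hence not an integer, so nothing blocks the pair. The all-even class $\{0,2\}^d$ has $2^d$ points.

To get into the plane, embed the line if $d=1$. If $d\ge2$, choose a linear map $f:\mathbb R^d\to\mathbb R^2$ with $f(x-y)\ne0$ for all distinct $x,y$ in the set and $\det(f(y-x),f(z-x))\neq0$ for all non-collinear triples $x,y,z$ in the set. Such $f$ exists: each condition says that some polynomial in the entries of $f$ is nonzero at $f$, or (for $f(x-y)\ne 0$) is implied by such a condition on one coordinate of $f(x-y)$. None of these polynomials is the zero polynomial, since there is a linear map not killing a given nonzero vector, and one sending two given independent vectors to independent vectors. A finite product of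 nonzero polynomials is not identically zero. This $f$ is injective on the set, keeps non-collinear triples non-collinear, and keeps ratios along lines, so it preserves both blocking and non-blocking, and midpoints. $\blacksquare$

Where does the argument stop for general blockers? The blocker of $m_a,m_b$ need no longer lie on the segment from $s$ to the blocker of $a,b$. The eighteen points show this. Take $s=A_0$. The other five points of $\mathcal S$ are blocked from $A_0$ by $X_0,X_2,Y_0,D_0,F_0$, which have colors $\mathcal T_0,\mathcal T_2,\mathcal T_2,\mathcal U,\mathcal T_1$. So $X_2$ (for $a=A_2$) and $Y_0$ (for $b=C_0$) share a color, and their blocker is $D_0$. The blocker of $a,b=A_2,C_0$ is $D_2$. For the contradiction we would need $D_0$ to block $A_0$ and $D_2$; but $D_0$ blocks only $\{A_0,C_1\}$ and $\{X_2,Y_0\}$.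

## Lines, convex pieces, and at most three colors

We turn to Theorem 2. Call a set of points *mono* if all its points have one color.

**Lemma 4.** Let $P$ be $k$-blocked. A line contains at most $3$ points of $P$. If it contains exactly $3$, the outer two share a color and the middle one has a different color. In particular no three points of one color are collinear, each mono pair has exactly one blocker, and that blocker has a color different from the pair's.

*Proof.* Points of $P$ consecutive on a line are not blocked, so they have different colors; non-consecutive ones are blocked, so they have equal colors. Among four consecutive points with colors $c_1,c_2,c_3,c_4$ we would have $c_1=c_3$ and $c_1=c_4$ but $c_3\ne c_4$. The rest follows. $\square$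

Most contradictions below have the form "these four points are collinear", and then refer to Lemma 4.

**Lemma 5.** If $Q$ is convex, then $P\cap Q$ is blocked by its own points with the induced coloring. Removing extreme points from a convex set leaves it convex. In a convex polygon, a vertex blocks no pair of points of the polygon, and a point on a side blocks only pairs on that side.

*Proof.* A blocker of two points of $Q$ lies on the segment between them, hence in $Q$. An extreme point is not interior to a segment in the set, which gives the second claim and the statement on vertices. For the last one, take a linear function that is maximal on the polygon exactly along the side; if an interior point of a segment attains the maximum, so do both ends. $\square$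

**Lemma 6.** If at most three colors occur in a blocked set, each class has at most $2$ points (at most $1$ if only one color occurs).

*Proof.* With one color, two points would yield two consecutive points on a line, unblocked. Otherwise suppose some class has three points. They are not collinear, so there is a mono triangle; take one, $abc$, of least area, say of color $1$. The blockers of its sides are not of color $1$, and not all of one color, since they would span a smaller mono triangle. So, after relabeling, the blockers $x\in ab$, $y\in ac$ have color $2$ and $z\in bc$ has color $3$. Let $w$ block $x,y$. It is interior to $abc$ and not of color $2$. If it has color $1$, then $wbc$ is a smaller mono triangle. So $w$ has color $3$. Let $v$ block $w,z$. It is not of color $3$. If it has color $1$, then $vbc$ is a smaller mono triangle. If it has color $2$, then $xyv$ is a mono triangle ($v$ is not on line $xy$, as it lies strictly between $w$ on that line and $z$ off it), and it is a proper part of $abc$, hence of smaller area. Contradiction. $\square$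

This proves Theorem 2 for $k\le3$. The descent does not survive four colors: in the grid $\{0,1,2\}^2$ the triangle $(0,0),(2,0),(0,2)$ is mono, and its side blockers $(1,0),(0,1),(1,1)$ have three different colors, so there is no pair $x,y$ to start with. Instead, we use Lemma 6 as a counting tool on the regions that avoid one color.

## Four colors: free sets and convex quadrilaterals

From here until the end of the proof of Theorem 2, $P$ is $4$-blocked, and we suppose that color $1$ has at least $5$ points, aiming for a contradiction. Repeatedly delete from this class a vertex of the convex hull of what is left, until five points remain. A deleted point is extreme, so it is not in the new hull. We get a set $M$ of exactly five points of color $1$ such that $H=\operatorname{conv}M$ contains no other point of color $1$. No three points of $M$ are collinear. For $x,y\in M$ write $p_{xy}$ for the blocker of $x,y$; it lies in $H$.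

**Definition.** A convex set is *free* if it contains no point of color $1$.

In the grid, with the corners of color $1$, the triangle $(0,0),(2,0),(0,2)$ minus its vertices is free.

**Lemma 7.** A free convex set contains at most $2$ points of each color, hence at most $6$ points of $P$.

*Proof.* By Lemma 5 its points form a blocked set, with at most three colors. Apply Lemma 6. $\square$

**Lemma 8.** Let $w_1w_2w_3w_4$ be a convex quadrilateral with vertices in $M$, containing no other point of color $1$. Besides the vertices it contains exactly five points of $P$: one blocker $\beta_t$ on each side $w_tw_{t+1}$ and one point $o=w_1w_3\cap w_2w_4$. Moreover $o$ blocks $\beta_1,\beta_3$ and blocks $\beta_2,\beta_4$; $\beta_1,\beta_3$ have equal colors; $\beta_2,\beta_4$ have equal colors; and the colors of $o,\beta_1,\beta_2$ are distinct.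

(The grid is the model: $o=(1,1)$, and the $\beta_t$ are the midpoints of the sides of the square.)

*Proof.* Let $I$ be the set of points of $P$ in the interior of the quadrilateral. It contains the blockers of both diagonals. The quadrilateral minus its vertices is free and contains the four $\beta_t$, so $1\le|I|\le2$ by Lemma 7. By Lemma 4 each side carries exactly one non-vertex point. So by Lemma 5 neither a vertex nor a $\beta_t$ blocks a pair of non-vertex points: mono pairs of non-vertex points are blocked by points of $I$.

Suppose $I=\{u,v\}$. Then there are six non-vertex points, two of each of the three other colors. The colors of $u$ and $v$ differ, since no element of $I$ is left to block them. So the other point with $u$'s color is some $\beta$, and the pair $u,\beta$ is blocked by $v$; the other point with $v$'s color is some $\beta'\ne\beta$, and $v,\beta'$ is blocked by $u$. Then $\beta,v,u,\beta'$ are four collinear points, a contradiction.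

So $I=\{o\}$ and $o$ blocks both diagonals. Among five points with at most two of each of three colors, two colors occur twice and one occurs once. All mono pairs are blocked by $o$, so $o$ itself is the single one, and the $\beta_t$ form two mono pairs of different colors, each blocked by $o$. The open segment joining blockers on adjacent sides, say $w_1w_2$ and $w_2w_3$, lies in the interior of triangle $w_1w_2w_3$ and so misses $o\in w_1w_3$. Hence the pairs are the opposite ones. $\square$

## Five points with a pentagonal or quadrilateral hull

**Case 1: $H$ is a pentagon.** $H$ minus its vertices is free, and contains $5$ side blockers and the blockers on the two diagonals from one vertex, which are different points in the interior. That makes $7>6$ points, contradicting Lemma 7.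

**Case 2: $H=abcd$ is a quadrilateral, $e$ interior.** The plan is to trap seven points in one free triangle.

*Set-up.* Let $x=ac\cap bd$. The point $e$ is on neither diagonal, so we may assume that it is interior to triangle $xab$. Then $e$ and $d$ are on opposite sides of $ac$, and segment $ed$ meets line $ac$ in a point of the interior of $H$, hence on the open segment $ac$. So $a,e,c,d$ (in this cyclic order) form a convex quadrilateral with diagonals $ac,ed$. Likewise $ec$ crosses $bd$, and $e,b,c,d$ form a convex quadrilateral with diagonals $ec,bd$. The fifth point of $M$ is a vertex of $H$ and so not in the quadrilateral. Lemma 8 applies to both.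

From $aecd$: $o_1:=p_{ac}=p_{ed}$, of color $i$ say; $p_{ae},p_{cd}$ have one color $j$ and are blocked by $o_1$; $p_{ec},p_{da}$ have one color $l$ and are blocked by $o_1$; $i,j,l$ are distinct. From $ebcd$: $o_2:=p_{bd}=p_{ec}$, which has color $l$; $p_{eb},p_{cd}$ have one color, namely $j$, and are blocked by $o_2$; $p_{bc}$ and $p_{de}=o_1$ have color $i$ and are blocked by $o_2$.

Let $V$ be triangle $aeb$ minus its vertices. It is free and contains $p_{ae},p_{eb}$ (color $j$) and $p_{ab}$.

**Claim.** If $w\in P\cap\operatorname{int}(aeb)$ has color $i$, then the blocker of $w,o_1$ lies in $\operatorname{int}(aeb)$ and has color $l$.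

*Proof, first part: $w$ lies on $a$'s side of line $de$.* The points $w,o_1,p_{bc}$ are three distinct points of color $i$, so by Lemma 7 the triangle $w\,o_1\,p_{bc}$ contains a point of color $1$. The points $a,b,c,d$ are extreme in $H$, so it must be $e$. Write $e=\lambda_1w+\lambda_2o_1+\lambda_3p_{bc}$ with nonnegative $\lambda$'s of sum $1$. If $\lambda_3=0$, then $e$ is on segment $wo_1$, and $w,e,o_1,d$ are collinear, a contradiction. If $\lambda_1=0$, then $e$ is on the line $o_1p_{bc}$, which also contains $o_2$: again four collinear points. So $\lambda_1,\lambda_3>0$. Let $h$ be an affine function vanishing exactly on line $de$, which contains $o_1$. Then $\lambda_1h(w)+\lambda_3h(p_{bc})=0$. Now $de$ is a side of $ebcd$, so $b,c$ lie strictly on one side of line $de$, and so does $p_{bc}$; and $ed$ is a diagonal of $aecd$, so $a$ is strictly on the other side. Hence $w$ is strictly on $a$'s side.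

*Second part: the path of the segment $wo_1$.* Line $de$ passes through the interior point $e$, so it leaves $H$ at a second boundary point $g$ beyond $e$. Since $a$ is strictly on one side and $b,c$ strictly on the other, $g$ is on the open side $ab$, and the part of $H$ on $a$'s closed side is the triangle $dag$, with $e$ on the open segment $dg$. The segment $ae$ cuts it into $aed$ and $aeg\subset aeb$. So $w$ is in $aeg$, not on line $ae$, and $o_1$ is on the open segment $ed$. The segment $wo_1$ without $o_1$ lies strictly on $a$'s side of line $de$, and it crosses line $ae$ in exactly one point $y$. This $y$ lies on the segment $ae$; $y\ne e$ since $y$ is strictly on $a$'s side, and $y\neq a$ since $a$ is extreme. The part from $w$ up to but not including $y$ lies in $\operatorname{int}(aeb)$, and the rest lies in triangle $aed$.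

*Third part: the blocker.* By Lemma 8 for $aecd$, the points of $P$ in triangle $aed$ besides its vertices are $p_{ae},p_{da},o_1$ ($p_{ec}$ and $p_{cd}$ are strictly on $c$'s side of line $ed$). The vertices $a,d$ block nothing in $H$, and $e$ is not strictly on $a$'s side. The point $p_{da}$ is on a side of $H$ and blocks only pairs on that side. If $p_{ae}$ blocked $w,o_1$, then $w,p_{ae},o_1,p_{cd}$ would be collinear. So the blocker of $w,o_1$ lies in $\operatorname{int}(aeb)$. Its color is not $1$, not $i$, and not $j$, since $V$ already has the two points $p_{ae},p_{eb}$ of color $j$ (Lemma 7). So it is $l$. $\square$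

*Conclusion of Case 2.* The configuration is symmetric under $a\leftrightarrow b$, $c\leftrightarrow d$. This swaps $o_1\leftrightarrow o_2$ and $i\leftrightarrow l$, and fixes $j$. So also: if $v\in P\cap \operatorname{int}(aeb)$ has color $l$, then the blocker of $v,o_2$ lies in $\operatorname{int}(aeb)$ and has color $i$. The blocker of $p_{ae},p_{eb}$ lies in $\operatorname{int}(aeb)$ and has color $i$ or $l$; by symmetry let it be a point $w$ of color $i$. Let $v$ block $w,o_1$ (color $l$), $w'$ block $v,o_2$ (color $i$), $v'$ block $w',o_1$ (color $l$), all in $\operatorname{int}(aeb)$. If $w'=w$, then line $vw$ contains $o_1$ and $o_2$; if $v'=v$, then line $vw'$ contains $o_1$ and $o_2$. Either way there are four collinear points. So $V$ contains $w,w',v,v',p_{ae},p_{eb},p_{ab}$, seven points, contradicting Lemma 7.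

## Coordinates for a triangular hull

**Case 3: $H=abc$ is a triangle, $d,e$ interior.** This section fixes coordinates. Line $de$ passes through none of $a,b,c$; let it separate $a$ from $b,c$. Then $b,c$ are on one side of line $de$, and $d,e$ on one side of line $bc$, so $bc$ and $de$ are two disjoint edges of the hull of $\{b,c,d,e\}$, which is therefore a quadrilateral with sides $bc,de$. Name $d,e$ so that its cyclic order is $b,d,e,c$. Let line $de$ meet $ab$ in $g_1$ and $ac$ in $g_2$. The order on the line is $g_1,d,e,g_2$: in the convex quadrilateral $bg_1g_2c$, the opposite order of $d,e$ would make segments $bd$ and $ce$ cross.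

The points $b,g_1$ lie on the same side of line $ad$, and $g_1,e$ on opposite sides; so $b,e$ lie on opposite sides of line $ad$. Also $b,a$ are on opposite sides of line $de$. Hence the ray from $b$ through $d$ enters triangle $ade$ at $d$ through its interior angle and leaves it through the open side $ae$. Likewise the ray from $c$ through $e$ enters it at $e$ and leaves through the open side $ad$. These two cevians meet in an interior point $Z$ of triangle $ade$. Choose affine coordinates with
$$Z=(0,0),\quad d=(1,0),\quad e=(0,1),\quad b=(\beta,0),\quad c=(0,\gamma),\quad a=(-\alpha_1,-\alpha_2),$$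
where $\beta,\gamma>1$ since $d$ lies between $Z$ and $b$, and $e$ between $Z$ and $c$; and $\alpha_1,\alpha_2>0$ since $Z$ is a positive combination of $a,d,e$.

The rays from $a$ through $b,d,e,c$ come in this order, so $H$ is tiled by
$$Q=bdec,\qquad T_1=abd\subset\{y\le0\},\qquad T_2=ace\subset\{x\le0\},\qquad T_3=ade\subset\{x+y\le1\}.$$
Everything is symmetric under swapping the coordinates, which swaps $d\leftrightarrow e$, $b\leftrightarrow c$, $T_1\leftrightarrow T_2$, $\alpha_1\leftrightarrow\alpha_2$.

*Points in $Q$.* Lemma 8 applies to $Q$ (the point $a$ is extreme in $H$, hence not in $Q$). Its non-vertex points are: $o=be\cap cd$, of color $i$; $p=p_{bd}=(\xi,0)$ with $\xi>1$ and $p'=p_{ce}=(0,\eta)$ with $\eta>1$, of color $j$ and blocked by $o$; $m=p_{de}$ and $m'=p_{bc}$, of color $l$ and blocked by $o$. Here $i,j,l$ are the three colors other than $1$. Since $o$ is interior to the segments $be$ and $cd$, both its coordinates lie in $(0,1)$. (Its second coordinate is in $(0,1)$ from $be$, its first from $cd$.)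

**Definition.** The points of $P\cap H$ other than $a,b,c,d,e,o,p,p',m,m'$ are *extra*.

Extra points lie in $T_1\cup T_2\cup T_3$ but not in $Q$, and have colors $i,j,l$. Four of them are always there: $r=p_{ad}$ and $q=p_{ab}$, which have $y<0$, and $r'=p_{ae}$ and $q'=p_{ac}$, which have $x<0$. The points $q,q',m'$ are on sides of $H$, so they block only pairs on those sides; we use this as *the side rule*.

*Two lines.* Put
$$h_1(x,y)=(1+\alpha_1)y+\alpha_2(1-x),\qquad h_2(x,y)=(1+\alpha_2)x+\alpha_1(1-y).$$
Then $h_1$ vanishes on line $ad$ and $h_2$ on line $ae$. We have $h_2>0$ at $b,d,p,o$ and $h_2(c)=\alpha_1(1-\gamma)<0$; symmetrically $h_1>0$ at $c,e,p',o$, while $h_1(b)=\alpha_2(1-\beta)<0$ and $h_1(p)=\alpha_2(1-\xi)<0$. So $h_2\ge0$ on $T_1\cup T_3$, $h_2\le0$ on $T_2$, $h_1\ge0$ on $T_2\cup T_3$, $h_1\le0$ on $T_1$. An interior point of a segment from a point of $T_1\cup T_3$ to $o$ or $p$ has $h_2>0$, and symmetrically. This gives: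

**(S1)** A segment from a point of $T_1\cup T_3$ to $o$ or $p$ has no interior point in $T_2$.

**(S2)** A segment from a point of $T_2\cup T_3$ to $o$ or $p'$ has no interior point in $T_1$.

## How many extra points of each color

Statements (E1)–(E6) bound the extra points of each color and tie them together.

**(E1)** *An extra $j$-point $z=(x,y)$ has $x<0$ or $y<0$.* Otherwise $x,y\ge0$. The line $y=0$ already contains $b,p,d$ and the line $x=0$ contains $c,p',e$, so by Lemma 4 $z$ is on neither, and $x,y>0$. Triangle $zpp'$ meets $y=0$ only in $p$ and $x=0$ only in $p'$, so it contains neither $d$ nor $e$; it contains no vertex of $H$. So it is free with three $j$-points, contradicting Lemma 7.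

**(E2)** *At most one extra $j$-point has $y<0$, and at most one has $x<0$.* The set $H\cap(\{y<0\}\cup\{(x,0):x>1\})\setminus\{a,b\}$ is convex (an open half-plane with a convex part of its boundary line added, intersected with $H$, minus extreme points). It is free and contains $p$. So it has at most one further $j$-point. The second statement follows by symmetry. With (E1), *there are at most two extra $j$-points.*

**(E3)** *There is at most one extra $l$-point.* Let $z$ be an extra $l$-point. Suppose it has $x+y\ge1$. It is not on line $de$, which contains $d,m,e$, so $x+y>1$. Also $m'$ has $x+y>1$, being on $bc$. So triangle $zmm'$ meets $x+y=1$ only in $m$. It contains neither $d$ nor $e$, nor a vertex of $H$, so it is free with three $l$-points, contradicting Lemma 7. Hence every extra $l$-point has $x+y<1$. The set $H\cap(\{x+y<1\}\cup\text{open segment }de)\setminus\{a\}$ is convex, free and contains $m$, so it has at most one further $l$-point.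

**(E4)** *For an extra $i$-point $z$ let $f(z)$ be the blocker of $z,o$. Then $f(z)$ is an extra point of color $j$ or $l$, $f$ is injective, and $f(z)\ne q,q'$. Hence the number of extra $i$-points is at most the number of extra $j$- and $l$-points, so at most $3$.* The color of $f(z)$ is not $i$, and $a,b,c$ block nothing in $H$. If $f(z)$ were $d,e,p,p',m$ or $m'$, the line through $z,o,f(z)$ would contain a fourth point, namely $c,b,p',p,m',m$ respectively. So $f(z)$ is extra, of color $j$ or $l$. If $f(z)=f(z')$ with $z\ne z'$, then $z,z',f(z),o$ are collinear. The point $o$ is interior to $H$, so the side rule excludes $q,q'$. The count follows from (E2) and (E3).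

**(E5)** *If $z\in T_1\cup T_3$ then $f(z)\notin T_2$; if $z\in T_2\cup T_3$ then $f(z)\notin T_1$. In particular, if $r$ has color $i$, then $f(r)\in\operatorname{int}T_3$.* The first two claims are (S1) and (S2). The point $r$ is in $T_1\cap T_3$, so $f(r)$ is in neither $T_1$ nor $T_2$, and, being extra, not in $Q$. So it is in $T_3$ and on none of its sides.

**(E6)** *$r,r'$ are not both of color $i$.* Suppose they are. We have $h_1(o)>0$ and $h_1(r')>0$ ($r'$ is strictly between $a$ and $e$), so triangle $orr'$ meets line $ad$ only in $r$; symmetrically it meets line $ae$ only in $r'$. So it contains none of $a,d,e$, nor $b,c$. It is free with three $i$-points, contradicting Lemma 7.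

By (E3), $r,r'$ are not both of color $l$. With (E6), up to the symmetry the colors of $(r,r')$ are $(j,j)$, $(j,l)$, $(i,j)$ or $(i,l)$.

## The four color patterns of $(r,r')$

Each pattern is refuted in turn. Points in $\operatorname{int}T_1$, $\operatorname{int}T_2$, $\operatorname{int}T_3$ are extra automatically, since they are not in $Q$.

**Pattern $(j,j)$.** The aim is to produce four extra $i$-points. By (E1) and (E2), $r,r'$ are the only extra $j$-points. Consider the blocker of $r,p$, which is in $\operatorname{int}T_1$; the blocker of $r',p'$, in $\operatorname{int}T_2$; the blocker of $r,r'$, in $\operatorname{int}T_3$; and $q,q'$. These are five distinct extra points; none has color $j$, so their colors are $i$ or $l$. At most one is $l$ by (E3), so at least four are $i$, contradicting (E4).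

**Pattern $(j,l)$.** The aim is to force two $f$-values and place them impossibly. By (E3) $r'$ is the only extra $l$-point, and by (E2) $r$ is the only extra $j$-point with $y<0$. So $q$ has color $i$. The blocker $w\in\operatorname{int}T_1$ of $r,p$ is not $j$ and not $l$, so it has color $i$ too. Since $w,q\in T_1$, (E5) gives $f(w),f(q)\notin T_2$, so neither is $r'\in T_2$; both have color $j$, and they are distinct. There are at most two extra $j$-points, so $\{f(w),f(q)\}=\{r,u\}$, where $u$ has $y\ge0$ and hence $x<0$. By (E2), $r$ then has $x\ge0$. If $f(w)=r$, then $r,w,p,o$ are collinear, a contradiction. So $f(w)=u$. But $w$, on the open segment $rp$, has $x>0$, and $o$ has $x>0$, so $u$ has $x>0$. Contradiction.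

**Pattern $(i,j)$.** The aim is to see that $q$ has no possible role. By (E2), $r'$ is the only extra $j$-point with $x<0$. Let $v=f(r)\in\operatorname{int}T_3$, of color $j$ or $l$. Let $w'\in\operatorname{int}T_2$ block $r',p'$; its color is $i$ or $l$. Also $q'$ has $x<0$ and $q'\ne r'$, so its color is $i$ or $l$. By (E3), $w',q'$ are not both $l$.

* *$w'$ and $q'$ are both $i$.* By (E4) the extra $i$-points are exactly $r,w',q'$, and there are exactly three extra points of colors $j,l$: $r'$ and two others $g,g'$. Here $v\ne r'$, since $v\in\operatorname{int}T_3$. Also $f(w')\neq r'$, since otherwise $r',w',p',o$ are collinear. As $f$ is injective, $\{v,f(w')\}=\{g,g'\}$. Now $q$ is extra, not of color $i$, and not $r'$, so $q\in\{v,f(w')\}$. But $q\notin\operatorname{int}T_3$, so $q\ne v$, and $q\ne f(w')$ by (E4). Contradiction.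
* *$w'$ is $l$ and $q'$ is $i$.* Since $v\in\operatorname{int}T_3$, $v\ne w'$, so $v$ is $j$ by (E3). As $v\neq r'$, it does not have $x<0$, so it has $y<0$. Hence $q$ (which has $y<0$ and is not $v$) is not $j$; it is not $l$; so it is $i$. By (E5) $f(q)\notin T_2$, which excludes $r'$ and $w'$. The only other extra point of color $j$ or $l$ is $v=f(r)$, excluded by injectivity. Contradiction.
* *$q'$ is $l$ and $w'$ is $i$.* Since $v\neq q'$, again $v$ is $j$ with $y<0$, and $q$ is $i$. Now $f(q)\in\{r',v,q'\}$, and these are excluded by (E5), by injectivity, and by (E4), respectively. Contradiction.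

**Pattern $(i,l)$.** By (E3), $r'$ is the only extra $l$-point. Let $v=f(r)\in\operatorname{int}T_3$; it is not $r'$, so it has color $j$. We split by the sign of its second coordinate.

*(A) $v$ has $y<0$.* Here we list all extra points and find no blocker for $v,p$. By (E2), $q$ is not $j$; it is not $l$; so it is $i$. By (E5), $f(q)\ne r'$, so $u=f(q)$ has color $j$, and $u\ne v$ by injectivity. So $u$ has $y\ge0$ and $x<0$. Then $q'$, which has $x<0$ and is not $u$ by (E4), is not $j$; it is not $l$; so it is $i$. By (E4) there are no more extra $i$-points, and there are at most two extra $j$-points. So the extra points are exactly $r,q,q',u,v,r'$.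

The open segment $vp$ lies in $y<0$. The points $b,c,d,e,o,p,p',m,m',u$ have $y\ge0$, and $a$ blocks nothing. So the blocker of $v,p$ is among $r,r',q,q'$. The side rule excludes $q,q'$, and (S1) excludes $r'\in T_2$. If it is $r$, then $v,r,p$ are collinear; also $r,v,o$ are collinear because $v=f(r)$. So $r,v,p,o$ are four collinear points. Contradiction.

*(B) $v$ has $y\ge0$,* so $x<0$ by (E1). By (E2), $v$ is the only extra $j$-point with $x<0$, so $q'$ is not $j$; it is not $l$; so it is $i$.

*(B1) $q$ is $j$.* The extra $j$-points are $v,q$. The blocker $w$ of $q,p$ is in $\operatorname{int}T_1$; it is not $j$ and not $l$, so it is $i$. The three extra $i$-points $r,q',w$ have distinct $f$-values among $v,q,r'$, and $q$ is excluded by (E4). Three distinct values in $\{v,r'\}$: contradiction.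

*(B2) $q$ is not $j$.* It is not $l$, so it is $i$. By (E5), $f(q)\ne r'$, so $u=f(q)$ has color $j$, and $u\neq v$. So $u$ does not have $x<0$; it has $x\ge0$ and $y<0$. By (E5), $u\notin T_2$, so $u\in T_1\cup T_3$. As in (A), the extra points are exactly $r,q,q',v,u,r'$. Four blockers now determine and destroy the configuration.

* *Blocker of $u,p$.* The open segment lies in $y<0$, so the blocker is among $r,r',q,q'$ ($v$ and the non-extra points other than $a$ have $y\ge0$). It is not $r'$ by (S1), and not $q,q'$ by the side rule. So it is $r$: $u,r,p$ are collinear in this order. Since $h_1(p)<0$ and $h_1(r)=0$, we get $h_1(u)>0$, so $u\notin T_1$. Hence $u\in T_3$, and being in none of $T_1,T_2,Q$, it is in $\operatorname{int}T_3$.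
* *Blocker of $v,p'$.* The open segment lies in $x<0$, so the blocker is among $r,r',q,q'$ ($u$ and the non-extra points other than $a$ have $x\ge0$). It is not $r\in T_1$ by (S2), since $v\in T_3$, and not $q,q'$ by the side rule. So it is $r'$: $v,r',p'$ are collinear.
* *Blocker of $r',m$.* It lies in $\operatorname{int}T_3$, as $r'$ and $m$ are inside the sides $ae$ and $de$. The only points of $P$ that can be there are $u$ and $v$. If it is $v$, then $r',v,m,p'$ are collinear by the previous item. So it is $u$: $r',u,m$ are collinear.
* *Blocker of $u,p'$.* Its color is not $j$, and it is not a vertex of $H$. So it is among $r,r',q,q',o,m,m',d,e$. The side rule excludes $q,q',m'$, as $p'$ is interior to $H$. If it is $o$, then $u,o,p',p$ are collinear. If it is $r'$ or $m$, then $u,r',m,p'$ are collinear by the previous item. If it is $e$, then $u,e,p',c$ are collinear. If it is $r$, then $u,r,p,p'$ are collinear by the first item. If it is $d$, then $u=d+\tau(d-p')$ with $\tau>0$ has first coordinate $1+\tau>1$; but $u\in T_3\subset\{x\le1\}$. Everything is impossible. Contradiction.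

So Case 3 is impossible as well. The hull of five points in which no three are collinear is a pentagon, a quadrilateral or a triangle, and all three cases are contradictory. Therefore in a $4$-blocked set each class has at most $4$ points. The grid $\{0,1,2\}^2$ colored by parities is $4$-blocked with classes of sizes $4,2,2,1$, so $4$ is attained. Together with Lemma 6 for $k\le3$ and Theorem 1 for $k=5$, this proves Theorem 2. $\blacksquare$
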